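\title{Finite chains of closed ideals of operators on the spaces $C_0(K_{\mathcal A})$}

\begin{abstract}
An almost disjoint family $\mathcal A$ of infinite subsets of $\mathbb N$ determines a locally compact space $K_{\mathcal A}$, the Isbell--Mr\'owka space. We prove in ZFC that for every $n\ge1$ there is a family $\mathcal A$ such that the algebra of bounded operators on $X=C_0(K_{\mathcal A})$ has exactly $n$ non-trivial closed two-sided ideals, and that these ideals can be taken to form a chain. This confirms a conjecture of Acuaviva. The proof has two parts. For every $\mathcal A$, each closed ideal other than zero and the compact operators contains the ideal $\mathcal S(X)$ of operators with separable range. A transfinite construction then realizes every finite-dimensional unital algebra with a suitable multiplicative basis as the quotient $\mathcal B(X)/\mathcal S(X)$, on $2^{\mathfrak c}$ pairwise non-isomorphic spaces.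
\end{abstract}

\section{The question and the results}\label{sec:intro}

All Banach spaces are over $\mathbb K\in\{\mathbb R,\mathbb C\}$, we work in ZFC, and $\mathfrak c=2^{\aleph_0}$. For a Banach space $X$, $\mathcal B(X)$ is the Banach algebra of bounded linear operators on $X$. Ideals are two-sided, and an ideal of $\mathcal B(X)$ is \emph{non-trivial} if it differs from $\{0\}$ and from $\mathcal B(X)$. A closed ideal is a notion of negligible operator: a class stable under linear combinations, norm limits, and composition with arbitrary operators on either side. Two examples exist on every $X$: the compact operators $\mathcal K(X)$, and the operators with separable range $\mathcal S(X)$. The latter ideal is closed because the range of a norm limit of operators $T_n$ lies in the closed span of the ranges of the $T_n$.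

A family $\mathcal A$ of infinite subsets of $\mathbb N$ is \emph{almost disjoint} if $A\cap B$ is finite for all distinct $A,B\in\mathcal A$. It determines a locally compact Hausdorff space $K_{\mathcal A}$, the \emph{$\Psi$-space} or \emph{Isbell--Mr\'owka space} of $\mathcal A$. Its underlying set is $\mathbb N\cup\mathcal A$; the points of $\mathbb N$ are isolated, and the basic neighborhoods of a point $A\in\mathcal A$ are the sets $\{A\}\cup(A\setminus F)$ with $F\subseteq\mathbb N$ finite. Thus each $A\in\mathcal A$ is made into a sequence converging to a new point. As usual, $C_0(K)$ is the Banach space, under the supremum norm, of continuous $f:K\to\mathbb K$ such that $\{|f|\ge\varepsilon\}$ is compact for every $\varepsilon>0$. Any countably infinite set may take the place of $\mathbb N$.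

The space $C_0(K_{\mathcal A})$ is a sequence space. Since $\mathbb N$ is dense in $K_{\mathcal A}$, restriction to $\mathbb N$ embeds it isometrically into $\ell_\infty$. The sets $\{k\}$ and $A\cup\{A\}$ are compact and open, and by almost disjointness their indicator functions span a subalgebra; it is closed under conjugation, separates points and vanishes nowhere, so it is dense by the Stone--Weierstrass theorem. Hence $C_0(K_{\mathcal A})$ is identified with
\[
X_{\mathcal A}=\overline{\mathrm{span}}\,\bigl(c_0\cup\{1_A:A\in\mathcal A\}\bigr)\subseteq\ell_\infty .
\]
For $\mathcal A=\emptyset$ this is $c_0$; in general it is $c_0$ with one new direction for each member of $\mathcal A$.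

Acuaviva \cite{Acuaviva} asked for which $n\ge1$ there is an almost disjoint family $\mathcal A$ such that $\mathcal B(C_0(K_{\mathcal A}))$ has exactly $n$ non-trivial closed ideals, and conjectured that every $n$ occurs. We prove the conjecture.

\begin{theorem}\label{thm:main}
For every $n\ge1$ there is an almost disjoint family $\mathcal A$ such that $\mathcal B(C_0(K_{\mathcal A}))$ has exactly $n$ non-trivial closed ideals; they form a chain.
\end{theorem}

The first step shows that the bottom of the ideal lattice is the same for all $\mathcal A$, so that the whole question concerns the quotient by $\mathcal S(X)$.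

\begin{theorem}\label{thm:bottom}
Let $\mathcal A$ be any almost disjoint family and $X=C_0(K_{\mathcal A})$. Then $\mathcal K(X)\subsetneq\mathcal S(X)$, every operator in $\mathcal S(X)$ factors through $c_0$, and every closed ideal of $\mathcal B(X)$ other than $\{0\}$ and $\mathcal K(X)$ contains $\mathcal S(X)$. There is exactly one non-trivial closed ideal if and only if $\mathcal A$ is countable. If $\mathcal A$ is uncountable, the number of non-trivial closed ideals of $\mathcal B(X)$ equals the number of all closed ideals, including $0$ and the whole algebra, of $\mathcal B(X)/\mathcal S(X)$.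
\end{theorem}

For $n\ge2$ we therefore want a quotient algebra with exactly $n$ closed ideals. For $n=2$ the quotient $\mathbb K$ will do: a space on which every operator is a scalar plus an operator with separable range. One might hope to reach other values of $n$ by adding such spaces. If $X_1,\dots,X_k$ are of this kind and all operators between different $X_i$ have separable range, then $X_1\oplus\dots\oplus X_k$ comes from the disjoint union of the families, and writing operators as $k\times k$ matrices shows that its quotient is $\mathbb K^k$, which has $2^k$ ideals. This reaches only powers of two. The value $n=3$ suggests the algebra $\mathbb K[\tau]/(\tau^2)$, whose ideals are $0$, $(\tau)$ and the whole algebra, and so asks for a space that carries one nilpotent operator with non-separable range and essentially nothing else. The second step builds such spaces for a class of algebras. Unital algebras have $1\ne0$.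

\begin{theorem}\label{thm:realize}
Let $\mathfrak A$ be a finite-dimensional unital $\mathbb K$-algebra with a basis $S$ such that
\begin{equation}\label{eq:basis}
st\in S\cup\{0\}\quad(s,t\in S),\qquad\quad st=s't\neq0\ \Rightarrow\ s=s'\quad(s,s',t\in S).
\end{equation}
There are $2^{\mathfrak c}$ almost disjoint families $\mathcal A$, each of cardinality $\mathfrak c$, such that for $X=C_0(K_{\mathcal A})$
\[
\mathcal B(X)=\{L_a:a\in\mathfrak A\}\oplus\mathcal S(X),
\]
where $a\mapsto L_a$ is an injective unital homomorphism $\mathfrak A\to\mathcal B(X)$. Moreover, for two different families in this collection, every operator between the corresponding spaces, in either direction, has separable range. In particular the spaces are pairwise non-isomorphic.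
\end{theorem}

\begin{proof}[Proof of Theorem \ref{thm:main} from Theorems \ref{thm:bottom} and \ref{thm:realize}]
For $n=1$ take $\mathcal A$ countable. For $n\ge2$ let $d=n-1$, $\mathfrak A=\mathbb K[\tau]/(\tau^d)$ and $S=\{1,\tau,\dots,\tau^{d-1}\}$. Then $\tau^i\tau^k$ is $\tau^{i+k}\in S$ or $0$, and $\tau^{i+k}=\tau^{j+k}\ne0$ forces $i=j$, so \eqref{eq:basis} holds. The ideals of $\mathfrak A$ correspond to the monic divisors of $\tau^d$ in $\mathbb K[\tau]$, so they are $(\tau^j)$, $0\le j\le d$. For $X$ as in Theorem \ref{thm:realize} the quotient $\mathcal B(X)/\mathcal S(X)\cong\mathfrak A$ has $d+1=n$ ideals, all closed because the dimension is finite. By Theorem \ref{thm:bottom} the non-trivial closed ideals of $\mathcal B(X)$ are the $n$ members of the chain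
\[
\mathcal K(X)\subsetneq\mathcal S(X)\subsetneq\mathcal S(X)+L_{(\tau^{d-1})}\subsetneq\dots\subsetneq\mathcal S(X)+L_{(\tau)},
\]
where $L_I=\{L_a:a\in I\}$; for $d=1$ the chain ends at $\mathcal S(X)$.
\end{proof}

Sections \ref{sec:space} and \ref{sec:bottom} prove Theorem \ref{thm:bottom}. Section \ref{sec:idea} shows the idea of Theorem \ref{thm:realize} on three explicit operators, Sections \ref{sec:families}--\ref{sec:operators} prove it, and Section \ref{sec:more} lists further lattices that it yields.

\section{The space $X_{\mathcal A}$ and its dual}\label{sec:space}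

A function $f$ on a set $D$, with values in a normed space, \emph{tends to $c$ along} an infinite set $E\subseteq D$ if $\{u\in E:|f(u)-c|\ge\varepsilon\}$ is finite for every $\varepsilon>0$. In this section and the next, $\mathcal A$ is an arbitrary almost disjoint family and $X=X_{\mathcal A}$. For $f\in X$ and $A\in\mathcal A$, the value $f(A)$ of $f$ at the point $A$ of $K_{\mathcal A}$ is the limit of $f$ along $A$. We write $\delta_k$ and $\delta_A$ for the evaluation functionals. For a set $I$, $c_0(I)$ consists of the functions $\theta$ on $I$ with $\{|\theta|\ge\varepsilon\}$ finite for all $\varepsilon>0$; its dual is $\ell_1(I)$, and elements of both spaces have countable support.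

\begin{lemma}\label{lem:quotient}
\begin{enumerate}
\item[(a)] The map $q(f)=(f(A))_{A\in\mathcal A}$ takes $X$ onto $c_0(\mathcal A)$, and $\|q(f)\|=\mathrm{dist}(f,c_0)$.
\item[(b)] For $f\in X$ the set $\{A:f(A)\ne0\}$ is countable, and if it is contained in $\mathcal A_0\subseteq\mathcal A$, then $f\in X_{\mathcal A_0}$.
\item[(c)] If $\psi\in X^*$ vanishes on $c_0$, then $\sum_A|\psi(1_A)|\le\|\psi\|$ and $\psi=\sum_A\psi(1_A)\delta_A$. In particular $\psi(1_A)\ne0$ for only countably many $A$.
\item[(d)] The map $(a,b)\mapsto\sum_ka(k)\delta_k+\sum_Ab(A)\delta_A$ is an isomorphism of $\ell_1(\mathbb N)\oplus\ell_1(\mathcal A)$ onto $X^*$.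
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $f=g+\sum_{i\le N}\theta_i1_{A_i}$ with $g\in c_0$ and distinct $A_i$. Then $q(f)$ equals $\theta_i$ at $A_i$ and $0$ elsewhere. The sets $A_i\setminus F$ are disjoint for some finite $F$, so $\sum_i\theta_i1_{A_i\setminus F}$ has norm $\max_i|\theta_i|$ and differs from $f$ by an element of $c_0$. Conversely, $f-h$ tends to $\theta_i$ along $A_i$ for each $h\in c_0$, so $\|f-h\|\ge|\theta_i|$. Thus the continuous seminorms $\sup_A|f(A)|$ and $\mathrm{dist}(f,c_0)$ agree on a dense subspace, hence on $X$. So $q$ induces an isometry of $X/c_0$ onto the closure of the finitely supported functions, which is $c_0(\mathcal A)$.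

(b) Countability follows from (a). Given $\varepsilon>0$, subtract from $f$ the finite sum of the terms $f(A)1_A$ with $|f(A)|\ge\varepsilon$. This sum lies in $X_{\mathcal A_0}$, and by (a) the remainder has distance at most $\varepsilon$ from $c_0\subseteq X_{\mathcal A_0}$.

(c) By (a), $\psi=b\circ q$ with $b\in c_0(\mathcal A)^*=\ell_1(\mathcal A)$ and $\|b\|_1=\|\psi\|$, and $b(A)=\psi(1_A)$.

(d) The map is bounded. Given $y^*\in X^*$, the restriction of $y^*$ to $c_0$ is represented by $a(k)=y^*(1_{\{k\}})$ with $\|a\|_1\le\|y^*\|$, and (c) applies to $y^*-\sum_ka(k)\delta_k$ and gives $b$ with $\|b\|_1\le2\|y^*\|$. Both $a$ and $b$ are determined by $y^*$.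
\end{proof}

Part (c) is the source of all countability arguments in this paper: a functional that does not see $c_0$ sees only countably many members of an almost disjoint family.

\begin{lemma}\label{lem:separable}
Every separable subspace of $X$ lies in $X_{\mathcal A_0}$ for some countable $\mathcal A_0\subseteq\mathcal A$, and $X_{\mathcal A_0}\cong c_0$ for every countable $\mathcal A_0$. The space $X$ is separable if and only if $\mathcal A$ is countable.
\end{lemma}

\begin{proof}
The first claim follows from Lemma \ref{lem:quotient}(b) applied to a dense sequence. Enumerate $\mathcal A_0=\{A_1,A_2,\dots\}$ (a finite or infinite list) and put $A_i'=A_i\setminus\bigcup_{j<i}A_j$. These sets are disjoint, and $A_i'$ is cofinite in $A_i$. For $g\in c_0$ and $\theta\in c_0(\mathcal A_0)$ the series in $f=g+\sum_i\theta(A_i)1_{A_i'}$ converges uniformly, so $f\in X_{\mathcal A_0}$ and $\|f\|\le\|g\|+\|\theta\|$. Since $f\to\theta(A_i)$ along $A_i'$, also $\|\theta\|\le\|f\|$ and $\|g\|\le2\|f\|$. Hence $(g,\theta)\mapsto f$ is an isomorphism onto a closed subspace containing $c_0$ and all $1_{A_i}$, and $X_{\mathcal A_0}\cong c_0(\mathbb N\cup\mathcal A_0)\cong c_0$.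 Finally, if $\mathcal A$ is uncountable, the functions $1_A$ form an uncountable set with mutual distances $1$.
\end{proof}

The next lemma fails for $\ell_\infty$: no subsequence of $(\delta_k)$ converges on the indicator function of the set of its even-numbered terms. In $X$, almost disjointness forces a bounded sequence of functionals to be large on few sets $A$, and an exhaustion argument finds them.

\begin{lemma}\label{lem:weakstar}
Every bounded sequence in $X^*$ has a weak*-convergent subsequence.
\end{lemma}

\begin{proof}
Write the sequence as $(a_n,b_n)$ using Lemma \ref{lem:quotient}(d). The $b_n$ are supported in one countable set, so after a diagonal passage to a subsequence $a_n\to a$ and $b_n\to b$ pointwise, with $a$, $b$ summable. A bounded sequence of functionals converges weak* as soon as it converges on a set with dense span. Hence $b_n\to b$ weak* in $c_0(\mathcal A)^*$, so $\sum_Ab_n(A)f(A)$ converges for each $f\in X$. Let $d_n=a_n-a$, $C=\sup_n\|d_n\|_1$ and $d_n(A)=\sum_{k\in A}d_n(k)$. Since $d_n(k)\to0$ for each $k$, it remains to find a subsequence along which $d_n(A)$ converges for every $A\in\mathcal A$. For finite $\mathcal A$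 the Bolzano--Weierstrass theorem suffices, so let $\mathcal A$ be infinite.

Put $M_0=\mathbb N$. Given an infinite set $M_{j-1}$ and $A_1,\dots,A_{j-1}\in\mathcal A$, let
\[
\sigma_j=\sup\Bigl\{\limsup_{n\in M_{j-1}}|d_n(A)|:A\in\mathcal A\setminus\{A_1,\dots,A_{j-1}\}\Bigr\}.
\]
Choose $A_j\in\mathcal A\setminus\{A_1,\dots,A_{j-1}\}$ and an infinite $M_j\subseteq M_{j-1}$ such that $d_n(A_j)\to\ell_j$ along $M_j$ with $|\ell_j|\ge\sigma_j/2$. Fix $m$ and a finite $F$ such that the sets $A_j\setminus F$, $j\le m$, are disjoint. Then $\sum_{j\le m}|d_n(A_j\setminus F)|\le C$, and $d_n(A_j\setminus F)\to\ell_j$ along $M_m$ because $d_n\to0$ on $F$. So $\sum_{j\le m}|\ell_j|\le C$ for all $m$, and therefore $\sigma_j\to0$. Let $M$ be an infinite set with $M\setminus M_j$ finite for all $j$. Along $M$ we have $d_n(A_j)\to\ell_j$, and for $A\notin\{A_1,A_2,\dots\}$ we have $\limsup_{n\in M}|d_n(A)|\le\sigma_j$ for all $j$, so $d_n(A)\to0$.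
\end{proof}

\section{No closed ideal between $\mathcal K(X)$ and $\mathcal S(X)$}\label{sec:bottom}

Operators in $\mathcal S(X)$ factor through $c_0$ by Lemma \ref{lem:separable}. So an ideal contains $\mathcal S(X)$ once one of its members factors the identity of $c_0$. We show that every non-compact operator does, using the following standard facts. An operator $T$ is compact if and only if $T^*$ is (Schauder), and weakly compact if and only if $T^*$ is (Gantmacher). Every sequence in a relatively weakly compact set has a weakly convergent subsequence (Eberlein--\v Smulian). Weakly convergent sequences in $\ell_1(I)$ converge in norm (Schur). If $L$ is compact Hausdorff and $T:C(L)\to Y$ is not weakly compact, then $T$ is bounded below on some closed subspace of $C(L)$ isomorphic to $c_0$ (Pe{\l}czy\'nski \cite{Pel}; see \cite[Ch.~VI.2]{DU}).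

\begin{proposition}\label{prop:factor}
If $T\in\mathcal B(X)$ is not compact, there are operators $U:c_0\to X$ and $V:X\to c_0$ with $VTU=I_{c_0}$.
\end{proposition}

\begin{proof}
If $T$ were weakly compact, so would be $T^*$. Every sequence in the image of the unit ball under $T^*$ would then have a weakly convergent subsequence, which converges in norm because $X^*\cong\ell_1(\mathbb N\cup\mathcal A)$. So $T^*$, and with it $T$, would be compact. Hence $T$ is not weakly compact.

Let $L=K_{\mathcal A}\cup\{\infty\}$ be the one-point compactification and $Pg=g-g(\infty)1$ the projection of $C(L)$ onto the hyperplane $X$. The operator $TP$ is not weakly compact, since its restriction to $X$ is $T$. So $TP$ is bounded below on a subspace $Z\cong c_0$; let $(z_n)$ be the image in $Z$ of the unit vector basis $(e_n)$, and put $u_n=Pz_n$, $y_n=Tu_n$. Then $Ue_n=u_n$ defines an operator $U:c_0\to X$, and $TU$ is an isomorphism onto its range with $TUe_n=y_n$.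

It remains to invert $TU$ on all of $X$. By the Hahn--Banach theorem there is a bounded sequence $(y_n^*)$ in $X^*$ with $y_n^*(y_m)=\delta_{nm}$. The map $f\mapsto(y_n^*(f))_n$ inverts $TU$ but takes values in $\ell_\infty$, and this is where Lemma \ref{lem:weakstar} enters. Passing to a subsequence of all the sequences at once and renumbering, we may assume that $y_n^*\to y^*$ weak*. Then $y^*(y_m)=\lim_ny_n^*(y_m)=0$ for all $m$. The operator $Vf=\bigl((y_n^*-y^*)(f)\bigr)_n$ takes values in $c_0$, and $VTUe_m=Vy_m=e_m$.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:bottom}]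
Let $R\in\mathcal S(X)$. By Lemma \ref{lem:separable} its range lies in a closed subspace isomorphic to $c_0$, so $R=\iota Q$ with $Q:X\to c_0$ bounded and $\iota:c_0\to X$ an isomorphic embedding.

Compact operators have separable range. To see that the inclusion is strict, take the identity if $\mathcal A=\emptyset$, and otherwise multiplication by $1_A$ for some $A\in\mathcal A$: it is a projection of infinite rank, hence not compact, and its range lies in the separable space $X_{\{A\}}$.

Let $\mathcal I\ne\{0\}$ be a closed ideal. Take $T\in\mathcal I$, $f_0\in X$ and $\phi\in X^*$ with $\phi(Tf_0)=1$. The rank-one operator $f\mapsto\psi(f)g$ is the composition of $f\mapsto\psi(f)f_0$, $T$ and $h\mapsto\phi(h)g$, so $\mathcal I$ contains all finite-rank operators. If $R=\iota Q$ is compact, then $Q$ is compact, and the basis projections $P_m$ of $c_0$ converge to the identity uniformly on compact sets; hence $\iota P_mQ\to R$ in norm. So $\mathcal K(X)\subseteq\mathcal I$. If $\mathcal I\ne\mathcal K(X)$, it contains a non-compact $T$, and with $U,V$ from Proposition \ref{prop:factor} every $R=\iota Q\in\mathcal S(X)$ equals $(\iota V)T(UQ)\in\mathcal I$.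

If $\mathcal A$ is countable, $X$ is separable, $\mathcal S(X)=\mathcal B(X)$, and $\mathcal K(X)$ is the only non-trivial closed ideal. If $\mathcal A$ is uncountable, $I_X\notin\mathcal S(X)$, and the non-trivial closed ideals are $\mathcal K(X)$ and the proper closed ideals containing $\mathcal S(X)$; there are at least two. Taking images under the quotient map is an order-preserving bijection from the closed ideals containing $\mathcal S(X)$ onto the closed ideals of $\mathcal B(X)/\mathcal S(X)$. Sending $\mathcal K(X)$ to the whole quotient completes the count.
\end{proof}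

\section{Three operators and how to destroy them}\label{sec:idea}

Let $W=2^{<\omega}$ be the tree of finite $0$--$1$ words. For $x$ in the Cantor set $2^\omega$ let $x|k\in W$ be its initial segment of length $k$, let $A_x=\{x|k:k<\omega\}$ be its \emph{branch}, and let $\chi_x=1_{A_x}$. Distinct branches have finite intersection, so the branches form an almost disjoint family of cardinality $\mathfrak c$ on the countable set $W$. Our families will be made of finite unions of branches. To see which unions to take, consider first the case $n=2$, where every operator must be a scalar plus an operator with separable range.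

\begin{example}[multiplication; the remedy is gluing]\label{ex:mult}
Let $Y\subseteq2^\omega$ be uncountable and $\mathcal A=\{A_x:x\in Y\}$. There is a word $u$ such that the set $Y_u$ of points of $Y$ extending $u$ and the set $Y\setminus Y_u$ are both uncountable: take two points of $2^\omega$ all of whose neighborhoods meet $Y$ in an uncountable set, and a word that is an initial segment of exactly one of them. Let $g$ be the indicator function of the words extending $u$. Modulo $c_0$, $g\chi_x$ equals $\chi_x$ for $x\in Y_u$ and $0$ otherwise, so multiplication $M_g$ acts on $X_{\mathcal A}$. For $\lambda\ne1$ the functions $(M_g-\lambda)\chi_x$, $x\in Y_u$, have mutual distances at least $|1-\lambda|$, and for $\lambda=1$ the points $x\in Y\setminus Y_u$ give mutual distances at least $1$. So $M_g-\lambda$ never has separable range, and no family of single branches works.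

Instead put into the family a set $B=A_x\cup A_{x'}$, where $x$ extends $u$ and $x'$ does not. Then $M_g1_B$ tends to $1$ along $A_x$ and to $0$ along $A_{x'}$; it does not converge along $B$, so $M_g$ no longer acts on the space. One such $B$ is not enough. If $g$ is constant on a cofinite part of every other member of the family, then $Tf=M_gf-f(B)\chi_x$ acts on the space, because $T1_B\in c_0$, and $T$ agrees with $M_g$ on $c_0$. We shall see that such repairs can treat only countably many sets, so we glue uncountably often.
\end{example}

\begin{example}[moving branches; the remedy is banning]\label{ex:flip}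
Let $\sigma$ flip the first digit of every non-empty word and of every point of $2^\omega$, and let $Rf=f\circ\sigma$. Then $R\chi_x=\chi_{\sigma x}$: the operator moves mass from one branch to another. Use the branch $A_x$ in some member $B$ of the family, and promise never to use $A_{\sigma x}$. Then $A_{\sigma x}$ meets every member of the family in a finite set, so every function in the space tends to $0$ along it, whereas $R1_B$ equals $1$ on it. If $\sigma x$ has been used already, choose another $x$; at each stage of a recursion of length $\mathfrak c$ fewer than $\mathfrak c$ points have been used.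
\end{example}

\begin{example}[two layers; the remedy is linking]\label{ex:layers}
For $n=3$ let $\mathfrak A=\mathbb K[\tau]/(\tau^2)$ and regard a scalar function on $W\times\{1,\tau\}$ as a function $f=f_1+f_\tau\tau$ from $W$ to $\mathfrak A$. We want pointwise multiplication $L_\tau f=f_1\tau$ to act. Taking the sets $B\times\{1\}$ and $B\times\{\tau\}$, with $B$ from a family on $W$, allows too much: every linear map $\Phi:\mathfrak A\to\mathfrak A$ acts pointwise. Instead attach to four points $x,x',y,y'$ the functions
\[
v=(\chi_x+\chi_{x'})\,1+(\chi_y+\chi_{y'})\,\tau,\qquad \tau v=(\chi_x+\chi_{x'})\,\tau .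
\]
Up to finite support these are indicator functions of two almost disjoint sets (Figure \ref{fig:layers}), and their span is invariant under $L_\tau$. For $a=a_0+a_1\tau$ the function $av$ tends to $a$ along $A_x,A_{x'}$ and to $a\tau=a_0\tau$ along $A_y,A_{y'}$, so in the resulting space the limits along these branches are always linked as $(a,a,a\tau,a\tau)$. The function $\Phi\circ v$ has limits $\Phi(1)$ along $A_x$ and $\Phi(\tau)$ along $A_y$. If it lies in the space, then $\Phi(\tau)=\Phi(1)\tau$, which says that $\Phi$ is multiplication by $\Phi(1)$. Of the four-dimensional algebra of maps $\Phi$ only a copy of $\mathfrak A$ survives.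
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\draw[gray] (0,0)--(-2.2,3)--(2.2,3)--cycle;
\draw[gray] (6,0)--(3.8,3)--(8.2,3)--cycle;
\draw[very thick] (0,0)--(-0.4,1)--(-1.5,3) (-0.4,1)--(-0.5,3);
\draw[dotted] (0,0)--(0.4,1)--(0.5,3) (0.4,1)--(1.5,3);
\draw[very thick,dashed] (6,0)--(5.6,1)--(4.5,3) (5.6,1)--(5.5,3);
\draw[very thick] (6,0)--(6.4,1)--(6.5,3) (6.4,1)--(7.5,3);
\node[above] at (-1.5,3) {$x$}; \node[above] at (-0.5,3) {$x'$};
\node[above] at (0.5,3) {$y$}; \node[above] at (1.5,3) {$y'$};
\node[above] at (4.5,3) {$x$}; \node[above] at (5.5,3) {$x'$};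
\node[above] at (6.5,3) {$y$}; \node[above] at (7.5,3) {$y'$};
\node[below] at (0,0) {$W\times\{1\}$}; \node[below] at (6,0) {$W\times\{\tau\}$};
\end{tikzpicture}
\caption{The two almost disjoint sets attached to four branches $x,x',y,y'$ when $\mathfrak A=\mathbb K[\tau]/(\tau^2)$. Each triangle is a copy of the binary tree $W$. One set is solid, the other dashed, and the dotted branches belong to neither. Multiplication by $\tau$ moves the left layer onto the right layer and kills the right layer, so it carries the solid set to the dashed set.}
\label{fig:layers}
\end{figure}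

The general proof lists in advance all candidates for operators, sorts them into the three types seen here and a harmless remainder, and applies the matching remedy to each candidate uncountably many times. The operators on the final space cannot be listed before the space exists. Their restrictions to $c_0$ can: they are matrices with uniformly summable rows, and there are only $\mathfrak c$ of those.

\section{The families $\mathcal A_J$}\label{sec:families}

Fix $\mathfrak A$ and $S$ as in Theorem \ref{thm:realize}, and norm $\mathfrak A$ by $|\sum_sc_ss|=\max_s|c_s|$. Since $1$ is a linear combination of elements of $S$,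
\begin{equation}\label{eq:faithful}
at=a't\ \text{ for all }t\in S\quad\Longrightarrow\quad a=a' .
\end{equation}
This is the main use of the unit. The countably infinite set $\Gamma=W\times S$ plays the role of $\mathbb N$. The rule $f(w)=\sum_sf(w,s)s$ identifies $\ell_\infty(\Gamma)$ isometrically with the space of bounded functions $W\to\mathfrak A$, and $c_0=c_0(\Gamma)$ with the functions tending to $0$ along $W$. For a scalar function $g$ on $W$ and $b\in\mathfrak A$, $g\otimes b$ is the function $w\mapsto g(w)b$. For $a\in\mathfrak A$ let $(L_af)(w)=a\,f(w)$, and write $af=L_af$. Each $L_a$ is bounded because $\mathfrak A$ is finite-dimensional, it preserves $c_0$, and $a\mapsto L_a$ is a unital homomorphism.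

We regard $\mathfrak c$ as the least ordinal of its cardinality. A \emph{system} is a choice of points $x_\xi^{t,l}\in2^\omega$ for $\xi<\mathfrak c$, $t\in S$, $l\in\{1,2\}$, distinct for distinct triples $(\xi,t,l)$; these points, and their branches, are called \emph{used}. The index $l$ allows gluing and the index $t$ allows linking. Given a system, put
\[
v_\xi=\sum_{t,l}\chi_{x_\xi^{t,l}}\otimes t,\qquad B_s^\xi=\bigcup_{l}\ \bigcup_{t:\,st\ne0}A_{x_\xi^{t,l}}\times\{st\}\quad(s\in S).
\]
For $J\subseteq\mathfrak c$ let $\mathcal A_J=\{B_s^\xi:\xi\in J,\ s\in S\}$, $X_J=X_{\mathcal A_J}$ and $X=X_{\mathfrak c}$. The results of this section hold for every system.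

\begin{lemma}\label{lem:family}
The sets $B_s^\xi\subseteq\Gamma$ are infinite, and $B_s^\xi\cap B_{s'}^{\eta}$ is finite for $(\xi,s)\ne(\eta,s')$. The function $1_{B_s^\xi}-sv_\xi$ has finite support. Consequently $X_J$ is the closed span of $c_0$ and the functions $av_\xi$ $(\xi\in J$, $a\in\mathfrak A)$, and $L_aX_J\subseteq X_J$.
\end{lemma}

\begin{proof}
The first half of \eqref{eq:basis} makes $B_s^\xi$ a subset of $\Gamma$, and it is infinite because $st\ne0$ for some $t$ by \eqref{eq:faithful}. For $\xi\ne\eta$ the two sets lie over disjoint finite collections of branches. Let $\xi=\eta$, $s\ne s'$ and $(u,r)\in B_s^\xi\cap B_{s'}^\xi$. Then $u\in A_{x_\xi^{t,l}}\cap A_{x_\xi^{t',l'}}$ with $st=s't'=r\ne0$, and $t\ne t'$ by the second half of \eqref{eq:basis}. So $u$ lies on two different branches of stage $\xi$, and there are finitely many such $u$. At a word $u$ lying on exactly one branch $A_{x_\xi^{t,l}}$, both $1_{B_s^\xi}$ and $sv_\xi=\sum_{t,l}\chi_{x_\xi^{t,l}}\otimes st$ take the value $st$, and at a word on none of them both vanish. The last claim follows from $L_a(bv_\xi)=(ab)v_\xi$.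
\end{proof}

Without the second half of \eqref{eq:basis} the family is not almost disjoint: if $st=s't\ne0$, then $B_s^\xi$ and $B_{s'}^\xi$ share $A_{x_\xi^{t,1}}\times\{st\}$.

For $\xi<\mathfrak c$ define the bounded linear map
\[
a_\xi:X\to\mathfrak A,\qquad a_\xi(f)=\sum_{s\in S}f(B_s^\xi)\,s .
\]
It vanishes on $c_0$. Since $sv_\eta$ agrees with $1_{B_s^\eta}$ modulo $c_0$, Lemma \ref{lem:family} and linearity give
\begin{equation}\label{eq:coord}
a_\xi(bv_\xi)=b,\qquad a_\xi(bv_\eta)=0\quad(\eta\ne\xi,\ b\in\mathfrak A).
\end{equation}
In particular $a_\xi$ vanishes on $X_J$ when $\xi\notin J$. Parts (a) and (b) of the next lemma are the tests that show a function is not in $X$; parts (c) and (d) control the exceptions.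

\begin{lemma}\label{lem:tests}
\begin{enumerate}
\item[(a)] Every $f\in X$ tends to $a_\xi(f)\,t$ along $A_{x_\xi^{t,l}}$, for all $\xi,t,l$.
\item[(b)] If $E\subseteq W$ is infinite and meets every used branch in a finite set, then every $f\in X$ tends to $0$ along $E$.
\item[(c)] For $f\in X$ the set $\{\xi:a_\xi(f)\ne0\}$ is countable, and if it is contained in $\Xi\subseteq\mathfrak c$, then $f\in X_\Xi$.
\item[(d)] If $Q:X_J\to\ell_\infty(\Gamma)$ is bounded and vanishes on $c_0$, then for all but countably many $\xi\in J$ we have $Q(bv_\xi)=0$ for all $b\in\mathfrak A$.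
\end{enumerate}
\end{lemma}

\begin{proof}
The properties in (a) and (b) pass to linear combinations and to uniform limits, so it suffices to check $c_0$, where all limits are $0$, and the functions $bv_\eta$. At all but finitely many words of $A_{x_\xi^{t,l}}$ the function $bv_\xi$ equals $bt$ and $bv_\eta$ vanishes for $\eta\ne\xi$, which agrees with \eqref{eq:coord}. In (b), $bv_\eta$ vanishes at all but finitely many words of $E$. Part (c) is Lemma \ref{lem:quotient}(b). For (d), apply Lemma \ref{lem:quotient}(c) to the countably many functionals $f\mapsto(Qf)(\gamma)$, $\gamma\in\Gamma$: we get $Q1_B=0$ for all but countably many $B\in\mathcal A_J$, and $Q(sv_\xi)=Q1_{B_s^\xi}$.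
\end{proof}

\section{Matrices, bad points and regular points}\label{sec:matrices}

Let $\mathcal R$ be the set of scalar matrices $R=(\rho_{\gamma\eta})_{\gamma,\eta\in\Gamma}$ with $\|R\|=\sup_\gamma\sum_\eta|\rho_{\gamma\eta}|<\infty$. It has cardinality $\mathfrak c$, being a subset of $\mathbb K^{\Gamma\times\Gamma}$ that contains the scalar matrices. Each $R\in\mathcal R$ acts on $\ell_\infty(\Gamma)$ by $(Rf)(\gamma)=\sum_\eta\rho_{\gamma\eta}f(\eta)$, with norm at most $\|R\|$. The functions $R(1_{\{w\}}\otimes r):W\to\mathfrak A$ $(w\in W$, $r\in S)$ are the \emph{columns} of $R$. Nothing in this section depends on a system. Fix $R\in\mathcal R$.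

We want to read off the behavior of $Rv_\xi$ from the separate terms $R(\chi_x\otimes t)$, and this makes sense modulo $c_0$ only along sets on which $R(c_0)$ is invisible. An infinite set $E\subseteq W$ is \emph{$R$-null} if all columns tend to $0$ along $E$. Then $Rf\to0$ along $E$ for all $f\in c_0$, by density of the finitely supported functions. Infinite subsets of $R$-null sets are $R$-null.

\subsection*{Limits along ultrafilters}
The functions $R(\chi_y\otimes t)$ need not converge along $E$, so we use ultrafilters to obtain linear functionals. Every infinite $E\subseteq W$ belongs to a non-principal ultrafilter $p$ on $W$. Every bounded $g:W\to\mathfrak A$ has a unique $p$-limit, the element $c$ with $\{u:|g(u)-c|<\varepsilon\}\in p$ for all $\varepsilon>0$, and $g\mapsto c$ is linear of norm one. If $E\in p$ and $g\to c$ along $E$, the $p$-limit is $c$; if $E\in p$ and $|g|\ge\varepsilon$ on $E$, the $p$-limit has norm at least $\varepsilon$. Let $\varphi_p(f)\in\mathfrak A$ be the $p$-limit of $Rf$, for $f\in\ell_\infty(\Gamma)$.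

\begin{lemma}\label{lem:Cp}
If the non-principal ultrafilter $p$ contains an $R$-null set, then
\[
C_p=\{y\in2^\omega:\varphi_p(\chi_y\otimes t)\ne0\text{ for some }t\in S\}
\]
is countable.
\end{lemma}

\begin{proof}
The map $\varphi_p$ vanishes on $c_0$. For each $t$, apply Lemma \ref{lem:quotient}(c) to the almost disjoint family $\{A_y\times\{t\}:y\in2^\omega\}$ on $\Gamma$ and to the finitely many coordinates of $\varphi_p$.
\end{proof}

\subsection*{Bad points}
A point $x\in2^\omega$ is \emph{$R$-bad} if there are $s\in S$, $\varepsilon>0$ and an $R$-null set $E\subseteq W\setminus A_x$ with $|R(\chi_x\otimes s)(u)|\ge\varepsilon$ for all $u\in E$. These are the points whose branch $R$ moves elsewhere; in Example \ref{ex:flip} every point is bad, with $E=A_{\sigma x}\setminus A_x$. Let $\mathrm{Bad}(R)$ be the set of $R$-bad points.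

\begin{lemma}\label{lem:offdiag}
\begin{enumerate}
\item[(a)] If $x\ne x'$, $A_x$ is $R$-null and $x'\notin\mathrm{Bad}(R)$, then $R(\chi_{x'}\otimes b)\to0$ along $A_x$ for all $b\in\mathfrak A$.
\item[(b)] Let $y^{t,l}\notin\mathrm{Bad}(R)$ $(t\in S$, $l\in\{1,2\})$ be distinct, $v=\sum_{t,l}\chi_{y^{t,l}}\otimes t$ and $b\in\mathfrak A$. If $A_{y^{t,l}}$ is $R$-null for a given pair $(t,l)$, then $R(bv)-R(\chi_{y^{t,l}}\otimes bt)\to0$ along $A_{y^{t,l}}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By linearity let $b=s\in S$. If the claim fails, there are $\varepsilon>0$ and an infinite $E\subseteq A_x\setminus A_{x'}$ on which $|R(\chi_{x'}\otimes s)|\ge\varepsilon$. This $E$ is $R$-null and witnesses that $x'$ is bad. (b) The difference is the sum of the terms $R(\chi_{y^{t',l'}}\otimes bt')$ with $(t',l')\ne(t,l)$, and (a) applies to each.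
\end{proof}

\subsection*{Regular points}
For $s\in S$ let $H_s=H_s(R)$ be the set of $x\notin\mathrm{Bad}(R)$ such that $A_x$ is $R$-null and
\[
h_s(x)=\lim_{k\to\infty}R(\chi_x\otimes s)(x|k)\in\mathfrak A
\]
exists. The function $h_s$ records what $R$ does on the diagonal. For $M_g$ in Example \ref{ex:mult} (where $S=\{1\}$) there are no bad points, and $h_1(x)$ is $1$ or $0$ according to whether $x$ extends $u$. For the pointwise action of $\Phi$ in Example \ref{ex:layers} there are no bad points and $h_s\equiv\Phi(s)$ on $2^\omega$.

The recursion must choose points outside a set of cardinality less than $\mathfrak c$, which may be uncountable. Knowing that a supply of points is uncountable is therefore not enough. The gap is closed by the perfect set theorem: \emph{an uncountable Borel subset of $2^\omega$ has cardinality $\mathfrak c$}.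

\begin{lemma}\label{lem:borel}
The sets $\mathrm{Bad}(R)$ and $H_s$ are Borel, and $h_s:H_s\to\mathfrak A$ is a Borel function.
\end{lemma}

\begin{proof}
For $u\in W$ the set $\{x:u\in A_x\}$ is clopen. Hence $x\mapsto R(\chi_x\otimes s)(u)$ is continuous: its $r$-th coordinate is $\sum_w\rho_{(u,r),(w,s)}\chi_x(w)$, a uniformly convergent series of continuous functions of $x$, because rows are summable.

Enumerate $W=\{w_1,w_2,\dots\}$, and let $W_m$ be the set of $u\in W\setminus\{w_1,\dots,w_m\}$ with $|R(1_{\{w_i\}}\otimes r)(u)|\le1/m$ for all $i\le m$, $r\in S$. We claim that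
\[
\mathrm{Bad}(R)=\bigcup_{s\in S}\ \bigcup_{j\ge1}\ \bigcap_{m\ge1}\ \bigcup_{u\in W_m}\bigl\{x:u\notin A_x,\ |R(\chi_x\otimes s)(u)|\ge1/j\bigr\},
\]
which is Borel since the sets in braces are closed. If $s,\varepsilon,E$ witness badness and $1/j\le\varepsilon$, then all but finitely many elements of $E$ lie in $W_m$, and any of them serves as $u$. Conversely, let $u_m\in W_m$ be given for all $m$ and put $E=\{u_m:m\ge1\}$. Each word $w_i$ equals $u_m$ only for $m<i$, so $E$ is infinite. A column indexed by $w_i$ has norm at most $1/m$ at $u_m$ for $m\ge i$, so $E$ is $R$-null and witnesses badness with $\varepsilon=1/j$.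

For fixed $k$ the functions $x\mapsto R(1_{\{w\}}\otimes r)(x|k)$ and $x\mapsto R(\chi_x\otimes s)(x|k)$ are continuous on each of the finitely many clopen sets where $x|k$ is constant, hence continuous. The set where a sequence of continuous functions tends to $0$, or is Cauchy, is Borel, and there are countably many columns. So $H_s$ is Borel, and $h_s$ is a pointwise limit of continuous functions on it.
\end{proof}

Call $h_s$ \emph{essentially constant} if there is $m_s\in\mathfrak A$ with $h_s=m_s$ outside a countable subset of $H_s$. This holds trivially when $H_s$ is countable, and $m_s$ is unique when $H_s$ is uncountable.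

\begin{lemma}\label{lem:balls}
If $h_s$ is not essentially constant, there are disjoint closed balls $D,D'\subseteq\mathfrak A$ such that $h_s^{-1}(D)$ and $h_s^{-1}(D')$ have cardinality $\mathfrak c$.
\end{lemma}

\begin{proof}
Call $c\in\mathfrak A$ a condensation value if $h_s^{-1}(G)$ is uncountable for every neighborhood $G$ of $c$. The other values are covered by the members of a countable base whose preimages are countable, so $h_s(x)$ is a condensation value for all but countably many $x\in H_s$. With at most one condensation value, $h_s$ would be essentially constant. Take disjoint closed balls centered at two of them; the preimages are uncountable Borel sets.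
\end{proof}

\begin{definition}\label{def:types}
A matrix $R\in\mathcal R$ is of
\begin{itemize}
\item \emph{type I} if $\mathrm{Bad}(R)$ is uncountable;
\item \emph{type II} if $\mathrm{Bad}(R)$ is countable and some $h_s$ is not essentially constant;
\item \emph{type III} if $\mathrm{Bad}(R)$ is countable, every $h_s$ is essentially constant, every $H_s$ is uncountable, and no $a\in\mathfrak A$ satisfies $m_s=as$ for all $s\in S$;
\item \emph{type IV} otherwise.
\end{itemize}
\end{definition}

Example \ref{ex:flip} is of type I, Example \ref{ex:mult} of type II, and a pointwise map $\Phi$ is of type III unless it is a left multiplication. Type IV contains the matrices of the $L_a$, but also matrices such as multiplication by $(-1)^{\text{length of }w}$, for which all $H_s$ are empty. The latter need no treatment: the proof of Proposition \ref{prop:operators} shows that the $H_s$ are uncountable whenever $R$ comes from an operator.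

\section{The recursion}\label{sec:recursion}

Fix a bijection $\alpha\mapsto(R_\alpha,\gamma_\alpha,\epsilon_\alpha)$ from $\mathfrak c$ onto $\mathcal R\times\mathfrak c\times\{0,1\}$. The last two coordinates make each matrix appear $\mathfrak c$ times and will index the $2^{\mathfrak c}$ families.

\begin{proposition}\label{prop:system}
There is a system with the following property: if $R_\alpha$ is of type I, II or III and all columns of $R_\alpha$ belong to $X$, then $R_\alpha v_\alpha\notin X$.
\end{proposition}

\begin{proof}
By recursion on $\alpha<\mathfrak c$ we choose distinct points $x_\alpha^{t,l}$ and a set $Z_\alpha\subseteq2^\omega$ of \emph{banned} points with $|Z_\alpha|\le1$. Let $U_\alpha$ be the set of points $x_\beta^{t,l}$ with $\beta<\alpha$, and $O_\alpha=U_\alpha\cup\bigcup_{\beta<\alpha}Z_\beta$. Then $|O_\alpha|<\mathfrak c$; more generally, a union of fewer than $\mathfrak c$ countable sets has cardinality less than $\mathfrak c$. We always choose the points $x_\alpha^{t,l}$ outside $O_\alpha$, and $Z_\alpha$ disjoint from $U_\alpha$ and from the points of stage $\alpha$. So the points form a system, and no banned point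 is ever used. We put $Z_\alpha=\emptyset$ unless stated otherwise. Let $R=R_\alpha$. Each claim $Rv_\alpha\notin X$ below concerns the final space $X$, and its proof uses only these two properties of the later stages.

\emph{Nothing to do.} Suppose that $R$ is of type IV, or that some column of $R$ does not converge along $A_z$ for some $z\in U_\alpha$. Choose any distinct points outside $O_\alpha$. In the second case the column is not in $X$ by Lemma \ref{lem:tests}(a), so the proposition asks nothing. From now on all columns converge along $A_z$ for all $z\in U_\alpha$.

\emph{Type I.} The plan is to use a bad point $x$ and to keep its witness $E$ away from the family, as in Example \ref{ex:flip}. The difficulty is that $E$ may lie on a branch $A_z$ that is already used and cannot be banned; there $R(\chi_x\otimes s)$ might even converge, as functions in $X$ do. Lemma \ref{lem:Cp} shows that each $z$ allows this for countably many $x$ only, and we exclude those $x$ first. For each $z\in U_\alpha$ with $A_z$ $R$-null fix a non-principal ultrafilter $p_z\ni A_z$, and let $N=O_\alpha\cup\bigcup_zC_{p_z}$, so $|N|<\mathfrak c$. Since $|\mathrm{Bad}(R)|=\mathfrak c$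 by Lemma \ref{lem:borel}, there is $x\in\mathrm{Bad}(R)\setminus N$. Let $s,\varepsilon,E$ witness this. If $E\cap A_z$ is infinite for some $z\in2^\omega$, fix such a $z$ and replace $E$ by $E\cap A_z$, which is still a witness; then $z\ne x$ because $E\cap A_x=\emptyset$. One of three cases holds:
\begin{enumerate}
\item[(a)] $E$ meets every branch in a finite set;
\item[(b)] $E\subseteq A_z$ with $z\notin U_\alpha$;
\item[(c)] $E\subseteq A_z$ with $z\in U_\alpha$.
\end{enumerate}
Fix a non-principal ultrafilter $p\ni E$; the set $C_p$ is countable. Put $x_\alpha^{s,1}=x$ and choose the remaining points distinct and outside $N\cup C_p\cup\{x\}$. In case (b) choose them also different from $z$, and put $Z_\alpha=\{z\}$. The remaining points contribute nothing to $\varphi_p(v_\alpha)$, so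
\[
|\varphi_p(v_\alpha)|=|\varphi_p(\chi_x\otimes s)|\ge\varepsilon .
\]
In cases (a) and (b), $E$ meets every used branch in a finite set; in (b) this holds because $E\cap A_y\subseteq A_z\cap A_y$ and $z$ is never used. As $Rv_\alpha$ does not tend to $0$ along $E$, Lemma \ref{lem:tests}(b) gives $Rv_\alpha\notin X$. In case (c), all columns converge along $A_z$, and their limits are $0$ because $E\subseteq A_z$ is $R$-null. So $A_z$ is $R$-null and $p_z$ is defined. All points of stage $\alpha$ lie outside $C_{p_z}$, hence $\varphi_{p_z}(v_\alpha)=0\ne\varphi_p(v_\alpha)$. Both ultrafilters contain $A_z$, so $Rv_\alpha$ does not converge along the used branch $A_z$, and $Rv_\alpha\notin X$ by Lemma \ref{lem:tests}(a).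

\emph{Type II.} Let $h_s$ be not essentially constant, and take $D,D'$ from Lemma \ref{lem:balls}. Choose $x_\alpha^{s,1}\in h_s^{-1}(D)$ and $x_\alpha^{s,2}\in h_s^{-1}(D')$ outside $O_\alpha$, and the remaining points distinct from these and from each other, outside $O_\alpha\cup\mathrm{Bad}(R)$, which is possible as $\mathrm{Bad}(R)$ is countable. No point of stage $\alpha$ is bad, and the branches of $x_\alpha^{s,1},x_\alpha^{s,2}\in H_s$ are $R$-null. By Lemma \ref{lem:offdiag}(b) with $b=1$, $Rv_\alpha$ tends to $h_s(x_\alpha^{s,1})\in D$ along the first branch and to $h_s(x_\alpha^{s,2})\in D'$ along the second. If $Rv_\alpha$ were in $X$, both limits would equal $a_\alpha(Rv_\alpha)s$ by Lemma \ref{lem:tests}(a), although $D\cap D'=\emptyset$.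

\emph{Type III.} Each $H_s$ is an uncountable Borel set, so $\{x\in H_s:h_s(x)=m_s\}$ has cardinality $\mathfrak c$. Choose distinct points $x_\alpha^{s,l}$ in these sets, outside $O_\alpha$, for all $s$ and $l$. By Lemma \ref{lem:offdiag}(b), $Rv_\alpha\to m_s$ along $A_{x_\alpha^{s,l}}$. If $Rv_\alpha$ were in $X$, then $m_s=as$ for all $s$ with $a=a_\alpha(Rv_\alpha)$, which type III excludes.
\end{proof}

\section{Operators on $X_J$}\label{sec:operators}

Fix a system as in Proposition \ref{prop:system}. Call $J\subseteq\mathfrak c$ \emph{full} if $\{\alpha\in J:R_\alpha=R\}$ is uncountable for every $R\in\mathcal R$. We allow operators into the large space $X$, so that one statement covers both operators on $X_J$ and operators between different spaces.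

\begin{proposition}\label{prop:operators}
Let $J$ be full and $T:X_J\to X$ bounded. There is $a\in\mathfrak A$ such that $T-L_a|_{X_J}$ has separable range.
\end{proposition}

\begin{proof}
\emph{Step 1: the matrix of $T$.} Let $\rho_{\gamma\eta}=(T1_{\{\eta\}})(\gamma)$. For each $\gamma$ the functional $f\mapsto(Tf)(\gamma)$ on $c_0(\Gamma)$ has norm at most $\|T\|$ and is represented by the $\gamma$-th row. So $R=(\rho_{\gamma\eta})\in\mathcal R$, $R=T$ on $c_0$, and the columns of $R$ lie in $X$. By Lemma \ref{lem:tests}(d), applied to $T-R|_{X_J}$, for all but countably many $\xi\in J$ we have $T(bv_\xi)=R(bv_\xi)$ for all $b\in\mathfrak A$.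

\emph{Step 2: $R$ is of type IV.} Since $J$ is full, there is $\alpha\in J$ with $R_\alpha=R$ and $Rv_\alpha=Tv_\alpha\in X$. By Proposition \ref{prop:system}, $R$ is not of type I, II or III. So $\mathrm{Bad}(R)$ is countable, every $h_s$ is essentially constant, and
\begin{equation}\label{eq:alt}
\text{some }H_s\text{ is countable, or there is }a\in\mathfrak A\text{ with }m_s=as\text{ for all }s\in S.
\end{equation}

\emph{Step 3: discarding countably many indices.} For each $r\in S$ fix $m_r$ with $h_r=m_r$ outside a countable set. There is a countable $\Xi\subseteq\mathfrak c$ such that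
\begin{enumerate}
\item[(i)] $T(bv_\xi)=R(bv_\xi)$ for $b\in\mathfrak A$ and $\xi\in J\setminus\Xi$;
\item[(ii)] $a_\xi(c)=0$ for all columns $c$ and $\xi\notin\Xi$, so that $A_{x_\xi^{t,l}}$ is $R$-null for $\xi\notin\Xi$ and all $t,l$;
\item[(iii)] $x_\xi^{t,l}\notin\mathrm{Bad}(R)$ for $\xi\notin\Xi$ and all $t,l$;
\item[(iv)] $h_r(x_\xi^{t,l})=m_r$ whenever $\xi\notin\Xi$, $r\in S$ and $x_\xi^{t,l}\in H_r$.
\end{enumerate}
Indeed, (i) is Step 1; (ii) follows from Lemma \ref{lem:tests}(c) and (a), since there are countably many columns; and (iii), (iv) ask the used points to avoid a countable set, which excludes countably many $\xi$ because used points are distinct.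

\emph{Step 4: the element $a$.} Let $\xi\in J\setminus\Xi$, $b\in\mathfrak A$ and $x=x_\xi^{t,l}$. By (i) and Lemma \ref{lem:tests}(a), $R(bv_\xi)=T(bv_\xi)\in X$ converges along $A_x$. By (ii), (iii) and Lemma \ref{lem:offdiag}(b),
\begin{equation}\label{eq:diag}
R(\chi_x\otimes bt)\ \text{ converges along }A_x,\text{ with the same limit as }T(bv_\xi).
\end{equation}
For $b=1$ this says, together with (ii) and (iii), that $x_\xi^{t,l}\in H_t$. As $J\setminus\Xi$ is uncountable, every $H_t$ is uncountable, and \eqref{eq:alt} yields $a\in\mathfrak A$ with $m_r=ar$ for all $r\in S$.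

\emph{Step 5: $T$ and $L_a$ have the same coordinates outside $\Xi$.} Let $\xi\in J\setminus\Xi$ and $s\in S$, and apply \eqref{eq:diag} with $b=s$. If $st\ne0$, then $st\in S$ by \eqref{eq:basis}, so $x\in H_{st}$, and by (iv) the limit is $m_{st}=ast$. If $st=0$ the limit is $0=ast$. Thus $a_\xi(T(sv_\xi))\,t=(as)\,t$ for all $t$, and \eqref{eq:faithful} gives $a_\xi(T(sv_\xi))=as$. For $\eta\notin\Xi$ with $\eta\ne\xi$, every term of
\[
T(sv_\xi)=\sum_{t,l}R\bigl(\chi_{x_\xi^{t,l}}\otimes st\bigr)
\]
tends to $0$ along each branch of stage $\eta$, by (ii) for $\eta$, (iii) for $\xi$ and Lemma \ref{lem:offdiag}(a). Hence $a_\eta(T(sv_\xi))=0$, again by \eqref{eq:faithful}. By \eqref{eq:coord} the function $L_a(sv_\xi)=(as)v_\xi$ has the same coordinates $a_\eta$ for all $\eta\notin\Xi$. Lemma \ref{lem:tests}(c) gives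
\[
(T-L_a)(sv_\xi)\in X_\Xi\qquad(\xi\in J\setminus\Xi,\ s\in S).
\]

\emph{Step 6: the range.} By (ii) and Lemma \ref{lem:tests}(c) the columns lie in $X_\Xi$, so $T(c_0)\subseteq X_\Xi$, and $L_a(c_0)\subseteq c_0\subseteq X_\Xi$. The space $X_J$ is the closed span of $c_0$ and the $sv_\xi$, $\xi\in J$. So the range of $T-L_a|_{X_J}$ lies in the closed span of the separable space $X_\Xi$ and the countably many vectors $(T-L_a)(sv_\xi)$ with $\xi\in J\cap\Xi$, $s\in S$.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:realize}]
Let $J$ be full, hence uncountable. If $T\in\mathcal B(X_J)$, Proposition \ref{prop:operators} gives $a$ such that $T-L_a|_{X_J}$, an operator on $X_J$ by Lemma \ref{lem:family}, has separable range. So $\mathcal B(X_J)=\{L_a|_{X_J}:a\in\mathfrak A\}+\mathcal S(X_J)$. If $a\ne0$, pick $t\in S$ with $at\ne0$ by \eqref{eq:faithful}. For $\xi\ne\eta$ in $J$ the function $av_\xi-av_\eta$ tends to $at$ along $A_{x_\xi^{t,1}}$, so $\|av_\xi-av_\eta\|\ge|at|$, and $L_a|_{X_J}$ has non-separable range. Therefore the sum is direct and $a\mapsto L_a|_{X_J}$ is injective.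

For each of the $2^{\mathfrak c}$ functions $g:\mathfrak c\to\{0,1\}$ let $J_g=\{\alpha:\epsilon_\alpha=g(\gamma_\alpha)\}$. For every $R$ and every $\gamma<\mathfrak c$ the index corresponding to $(R,\gamma,g(\gamma))$ lies in $J_g$, so $J_g$ is full and $|J_g|=\mathfrak c$; by Lemma \ref{lem:family}, $|\mathcal A_{J_g}|=\mathfrak c$. If $g(\gamma)\ne g'(\gamma)$, the indices corresponding to $(R,\gamma,g(\gamma))$, $R\in\mathcal R$, lie in $J_g\setminus J_{g'}$, so this set has cardinality $\mathfrak c$. In particular the families $\mathcal A_{J_g}$ are distinct.

Let $g\ne g'$, let $T:X_{J_g}\to X_{J_{g'}}\subseteq X$ be bounded, and take $a$ from Proposition \ref{prop:operators}. By Lemma \ref{lem:separable} the range of $T-L_a|_{X_{J_g}}$ lies in $X_{\Xi_1}$ for some countable $\Xi_1\subseteq\mathfrak c$. Pick $\xi\in J_g\setminus(J_{g'}\cup\Xi_1)$. Since $a_\xi$ vanishes on $X_{\Xi_1}$ and on $X_{J_{g'}}$,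
\[
0=a_\xi(Tv_\xi-av_\xi)=a_\xi(Tv_\xi)-a=-a .
\]
So $a=0$ and $T$ has separable range. The roles of $g$ and $g'$ are symmetric. An isomorphism between two of these non-separable spaces would have non-separable range, so none exists. A fixed bijection $\Gamma\to\mathbb N$ transfers the families to $\mathbb N$.
\end{proof}

\section{Counting spaces and other lattices}\label{sec:more}

\begin{corollary}\label{cor:count}
If $\mathcal B(C_0(K_{\mathcal A}))$ has exactly one non-trivial closed ideal, then $\mathcal A$ is countable and $C_0(K_{\mathcal A})\cong c_0$. For each $n\ge2$, the families with exactly $n$ non-trivial closed ideals yield exactly $2^{\mathfrak c}$ isomorphism classes of spaces $C_0(K_{\mathcal A})$.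
\end{corollary}

\begin{proof}
The first claim is Theorem \ref{thm:bottom} with Lemma \ref{lem:separable}. For $n\ge2$, Theorem \ref{thm:realize} with $\mathfrak A=\mathbb K[\tau]/(\tau^{n-1})$ gives $2^{\mathfrak c}$ classes. There are no more, because an almost disjoint family is a subset of a set of cardinality $\mathfrak c$.
\end{proof}

By Theorems \ref{thm:bottom} and \ref{thm:realize}, for every $\mathfrak A$ with a basis satisfying \eqref{eq:basis} there is $X=C_0(K_{\mathcal A})$ whose lattice of closed ideals consists of $\{0\}\subsetneq\mathcal K(X)\subsetneq\mathcal S(X)$ with the ideal lattice of $\mathfrak A$ placed on top, the ideal $\mathcal S(X)$ corresponding to $0\in\mathfrak A$. The following algebras have such a basis.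
\begin{itemize}
\item \emph{Group algebras of finite groups}, with $S$ the group; \eqref{eq:basis} is the cancellation law.
\item \emph{$M_d(\mathbb K)$ and incidence algebras of finite posets}, with $S$ the matrix units $e_{ij}$ (for $i\le j$ in the poset case). Here $e_{ij}e_{kl}$ is $e_{il}$ if $j=k$ and $0$ otherwise, so $e_{ij}e_{kl}=e_{i'j'}e_{kl}\ne0$ forces $j=j'=k$ and $i=i'$.
\item \emph{Finite-dimensional path algebras modulo monomial relations}, with $S$ the paths that contain no relation as a subpath. A product $st$ is $0$ or the concatenated path, from which $s$ is recovered by deleting the part $t$.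
\item \emph{Finite direct products} of algebras with such bases, with $S$ the disjoint union of the bases, since basis elements of different factors multiply to $0$.
\end{itemize}
An ideal $I$ of a finite product of unital algebras is the product of the ideals $e_iI$, where $e_i$ is the unit of the $i$-th factor. Hence the ideal lattice of $\prod_{i\le k}\mathbb K[\tau]/(\tau^{d_i})$ is the product of chains with $d_1+1,\dots,d_k+1$ elements, and every finite product of finite chains with at least two elements each occurs as the lattice of closed ideals containing $\mathcal S(X)$.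

\begin{thebibliography}{9}

\bibitem{Acuaviva}
Antonio Acuaviva, \emph{$C(K)$-spaces with few operators relative to posets}, arXiv:2511.22339 (2025).

\bibitem{DU}
Diestel and Uhl, \emph{Vector Measures}, Ch.~VI.2.

\bibitem{Pel}
Pe{\l}czy\'nski, Bull. Acad. Polon. Sci. \textbf{10} (1962).

\end{thebibliography}
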